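# A real hereditarily indecomposable space whose subspaces carry more operators than the space itself

## 1. Operators on $X$ and operators on its subspaces: the first guess and its tests

Suppose that on a Banach space $X$ every operator is a real multiple of the identity plus a "small" operator. Take a subspace $Y\subset X$ and an operator $T$ from $Y$ into $X$. Must $T$ be a real multiple of the inclusion plus a small operator? For hereditarily indecomposable spaces, where all subspaces are entangled with each other, the answer one would first guess is *yes*. Before testing this we fix the terms.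

All Banach spaces are real, "operator" means bounded real-linear map, and "subspace" of a Banach space means closed infinite-dimensional subspace. For a subspace $Y\subset X$, $i_{Y,X}$ is the inclusion map, and $\mathcal L(Y,X)$ is the space of operators from $Y$ to $X$; $\mathcal L(X)=\mathcal L(X,X)$.

**Definition (strictly singular).** An operator is *strictly singular* if its restriction to no infinite-dimensional subspace is an isomorphism onto its image. $\mathcal S(Y,X)\subset\mathcal L(Y,X)$ is the set of strictly singular operators, and $\mathcal S(X)=\mathcal S(X,X)$.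

Recall the textbook facts: $\mathcal S(Y,X)$ is a linear space; composing a strictly singular operator with an operator on either side gives a strictly singular operator; finite-rank operators are strictly singular. An isomorphism of an infinite-dimensional space onto its image is not strictly singular.

**Example 1.** The inclusion $\ell_1\to\ell_2$ is strictly singular. In any subspace of $\ell_1$ we can pick normalized vectors $u_s$ and disjointly supported $u_s'$ with $\|u'_s\|_1\le1$ and $\|u_s-u_s'\|_1\le2^{-s}$ (choose $u_s$ vanishing on the first $N_s$ coordinates, which is finitely many linear conditions, and truncate). Then $\|\sum_{s\le k}u_s\|_1\ge\sum_{s\le k}\|u_s'\|_1-1\ge k-2$, while $\|\sum_{s\le k}u_s\|_2\le\sqrt k+1$. So the $\ell_2$-norm does not dominate the $\ell_1$-norm on the subspace. Note for later: this strictly singular operator maps $e_n$ to $e_n$, so it does *not* send the unit vectors to $0$.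

**Definition (H.I.).** $X$ is *hereditarily indecomposable* (H.I.) if no subspace of $X$ is the topological direct sum of two infinite-dimensional closed subspaces.

For instance $\ell_2$ is not H.I.: it splits into sequences supported on even and on odd indices. A usable criterion: *if for all subspaces $Z_1,Z_2$ of $X$ and all $\varepsilon>0$ there are $u\in Z_1$, $v\in Z_2$ with $\|u-v\|<\varepsilon\|u+v\|$, then $X$ is H.I.* Indeed, if $Z_1\oplus Z_2$ were a topological direct sum with both projections bounded by $c>0$, then $\|u+v\|\le\|u\|+\|v\|\le2c\|u-v\|$ for all $u,v$, contradicting the condition for $\varepsilon=1/(2c)$.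

The question comes from Valentin Ferenczi, "Real hereditarily indecomposable Banach spaces and uniqueness of complex structure", arXiv:math/0511166 (2005). It is posed against this background: for a real H.I. space $X$ there is a division algebra $E$, isomorphic to $\mathbb R$, $\mathbb C$ or the quaternions $\mathbb H$, such that for every subspace $Y\subset X$, $\mathcal L(X)/\mathcal S(X)$ embeds into $\mathcal L(Y,X)/\mathcal S(Y,X)$, which embeds into $E$. So
$$\dim\mathcal L(X)/\mathcal S(X)\le\dim\mathcal L(Y,X)/\mathcal S(Y,X)\le\dim E .$$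
We shall not use this in the proof. The problem asks whether there is a real H.I. space $X$ such that

1. every operator on $X$ is of the form $\lambda Id_X+S$ with $\lambda\in\mathbb R$ and $S\in\mathcal S(X)$;
2. for some subspace $Y$ there is $T\in\mathcal L(Y,X)$ not of the form $\lambda i_{Y,X}+s$ with $\lambda\in\mathbb R$, $s\in\mathcal S(Y,X)$.

The guess is that there is none. Let us test it.

**Test 1: the examples recalled with the problem.** For the real Gowers–Maurey space $X_{GM}$ all the dimensions above equal $1$; there are real H.I. spaces $X(\mathbb C)$ and $X(\mathbb H)$ for which they all equal $2$ and all equal $4$. In each case the subspaces see nothing new.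

**Test 2: $Y$ of finite codimension.** Let $X$ satisfy (1), let $P$ be a bounded projection of $X$ onto $Y$, and $T\in\mathcal L(Y,X)$. Then $TP\in\mathcal L(X)$, so $TP=\lambda Id_X+S$; restricting to $Y$, $T=\lambda i_{Y,X}+S|_Y$. The guess holds.

**Test 3: any $T$ that extends to $X$.** The same line works. So (2) needs an operator on a subspace of infinite codimension that has no extension to $X$, even modulo $\mathcal S(Y,X)$.

This also shows what a proof of the guess would have to do. The embedding $\mathcal L(X)/\mathcal S(X)\to\mathcal L(Y,X)/\mathcal S(Y,X)$ has a natural candidate, restriction, and the guess says that restriction is *onto*. Indecomposability supplies vectors $u$ in a given subspace and $v\in Y$ with $u-v$ tiny. That compares two operators which are both already defined, and so serves for *uniqueness* statements. It picks out some vectors of a subspace, never a prescribed one, so it gives no rule for defining $Tx$ at a given $x\in X\setminus Y$. Nothing in the definition produces extensions, and the guess turns out to be false.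

## 2. Cutting complex coordinates down to the real line

To disprove the guess, take a Banach space $W$ of complex sequences containing the unit vectors $e_n$, with $\|wd\|=\|w\||d|$ for $d\in\mathbb C$ and $|w_n|\le\|w\|$, and look for a real subspace $X\subset W$ that contains a complex subspace $Y$ but is not itself stable under multiplication by $i$. Then $y\mapsto iy$ is an operator $Y\to X$ with no obvious extension.

**A cut of one coordinate is not enough.** Let $X_1=\{w\in W:w_2\in\mathbb R\}$ and let $P:W\to X_1$ replace $w_2$ by $\mathrm{Re}\,w_2$. Then $T w=P(wi)$ is an operator on $X_1$ which differs from multiplication by $i$ by an operator of rank at most $1$. If $T=\lambda Id+S$ with $\lambda\in\mathbb R$ and $S$ strictly singular, then $w\mapsto w(i-\lambda)$ would be strictly singular on $X_1$; but it multiplies norms by $|i-\lambda|\ge1$. So (1) fails for $X_1$: strictly singular operators absorb any finite number of cuts.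

**Infinitely many cuts.** So we restrict infinitely many coordinates, and leave infinitely many free:
$$X=\{w\in W: w_{2n}\in\mathbb R\ \ \forall n\},\qquad Y=\{w\in W:w_{2n}=0\ \ \forall n\}.$$
Multiplication by $i$ maps $Y$ into $Y\subset X$. To prove (1) we would like to argue: an operator $T$ on $X$ is $w\mapsto wd$ plus a strictly singular $s$; the $2r$-th coordinate of $T e_{2r}$ is real; it equals $d+(s e_{2r})_{2r}$; let $r\to\infty$ and conclude $d\in\mathbb R$. Three properties of $W$ are needed:

* (W1) $W$ is H.I. as a real space;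
* (W2) every operator from a *real* subspace of $W$ into $W$ is multiplication by a scalar plus a strictly singular operator;
* (W3) strictly singular operators send $e_{2r}$ to $0$ in norm.

Property (W3) is not automatic, as Example 1 shows. The work of the lecture is to build $W$ with (W1)–(W3). The scalars may equally be quaternions, and we treat all cases at once.

Fix $D\in\{\mathbb R,\mathbb C,\mathbb H\}$ (on a first reading, $D=\mathbb C$). Recall that $|ab|=|a||b|$ in $D$, and that every real functional on $D$ has the form $s\mapsto\mathrm{Re}(s\alpha)$ with $\alpha\in D$: the map $\alpha\mapsto\mathrm{Re}(\,\cdot\,\alpha)$ is linear and injective since $\mathrm{Re}(\bar\alpha\alpha)=|\alpha|^2$, and the dimensions agree. (Real linear subspaces of $D$ itself are of course finite-dimensional and are allowed to be $0$.) We shall build a real Banach space $W=W_D$ of $D$-valued sequences, with $D$ acting by right multiplication $R_dw=wd=(w_nd)_n$ and $\|wd\|=\|w\||d|$. For a real linear subspace $V\subset D$ put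
$$X_V=\{w\in W:\ w_{2n}\in V\ \ \forall n\ge1\}.$$

**Theorem A.** Let $D=\mathbb C$, $V=\mathbb R$, $X=X_{\mathbb R}$. Then $X$ is a real H.I. space and every operator on $X$ is $\lambda Id_X+S$ with $\lambda\in\mathbb R$ and $S$ strictly singular. For $Y=X_{\{0\}}\subset X$ the operator $Jy=iy$, $J\in\mathcal L(Y,X)$, is not of the form $\lambda i_{Y,X}+s$ with $\lambda\in\mathbb R$, $s\in\mathcal S(Y,X)$.

**Theorem B.** Let $1\in V\subset D$, $V$ a real linear subspace.

1. $W$, hence every $X_V$, is H.I. as a real space.
2. For every subspace $Z\subset W$, every $T\in\mathcal L(Z,W)$ is $R_d|_Z+s$ with a unique $d\in D$ and $s$ strictly singular. So for every $Y\subset X_V$, $\mathcal L(Y,X_V)/\mathcal S(Y,X_V)$ embeds linearly into $D$.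
3. For a real linear subspace $U\subset V$, $T\mapsto d$ induces a linear isomorphism $\mathcal L(X_U,X_V)/\mathcal S(X_U,X_V)\cong\{d\in D:Ud\subset V\}$. In particular this is all of $D$ if $U=0$, and $\mathcal L(X_V)/\mathcal S(X_V)\cong\{d:Vd\subset V\}$ (with reversed product).

Thus the space asked for in the problem exists.

## 3. The norming set $K$ and the space $W$

**Notation.** $D_{\mathbb Q}$ is the set of elements of $D$ with rational components, $Q_1=\{\lambda\in D_{\mathbb Q}:|\lambda|\le1\}$. The set $Q_1$ is closed under products and dense in the unit ball of $D$. $c_{00}(D)$ is the space of finitely supported $D$-valued sequences. $\mathrm{ran}\,x$ is the smallest interval of integers containing the support of $x$ (empty for $x=0$); $x<y$ means $\max\mathrm{ran}\,x<\min\mathrm{ran}\,y$. *Successive* vectors or functionals are *nonzero* ones with $x_1<x_2<\cdots$. For an interval $G$ (possibly empty), $Gx$ is the restriction of $x$ to $G$. Functionals $\varphi\in c_{00}(D_{\mathbb Q})$ act from the left, $\varphi(x)=\sum_n\varphi_nx_n\in D$. Hence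
$$\varphi(xd)=\varphi(x)d,\qquad(\lambda\varphi)(x)=\lambda\varphi(x).$$
Scalars on the right move in and out of $\varphi$; this is why right multiplications will be the operators that survive.

**Parameters.** $m_j=2^{l_j}$ with $l_j=5^{j-1}$, so $m_1=2$, $m_2=32$ and $m_{j+1}=m_j^5$; $n_1=4$ and $n_j=m_j^2\,n_{j-1}^{2l_j}$ for $j\ge2$. Both sequences increase, and $n_j\ge m_j^2$. For instance $n_2=2^{10}\cdot4^{10}=2^{30}$.

**Coding.** Let $\Sigma$ be the countable set of nonempty finite sequences of successive elements of $c_{00}(D_{\mathbb Q})$. Fix an injection $\sigma$ from $\Sigma$ into the *even* positive integers.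

**Definition (norming set, weight, special sequence).** $K\subset c_{00}(D_{\mathbb Q})$ is the smallest set such that

1. $\lambda e_n^*\in K$ for $\lambda\in Q_1$;
2. if $\varphi_1<\dots<\varphi_b$ are successive in $K$, $0\le b\le n_{2j}$ and $\lambda\in Q_1$, then $\frac{\lambda}{m_{2j}}\sum\varphi_i\in K$; such a functional *has weight* $m_{2j}$;
3. if $(\varphi_1,\dots,\varphi_b)$, $b\le n_{2j-1}$, is a $(2j-1)$-special sequence, $G$ an interval and $\lambda\in Q_1$, then $\frac{\lambda}{m_{2j-1}}\sum G\varphi_i\in K$; such a functional *has weight* $m_{2j-1}$.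

Here successive $\varphi_1<\dots<\varphi_b$ in $K$ are *$(2j-1)$-special* with indices $p_1,\dots,p_b$ if $\varphi_i$ has weight $m_{2p_i}$, $p_1$ is odd, $p_{i+1}=\sigma(\varphi_1,\dots,\varphi_i)$, and $m_{2p_i}\ge n_{2j-1}^2$ for all $i$.

Concretely, $K=\bigcup_sK_s$, where $K_0$ is given by clause 1 and $K_{s+1}$ adds to $K_s$ what clauses 2 and 3 produce from $K_s$ (weights witnessed inside $K_s$). A functional may have several weights. Every element of $K$ not of the form in clause 1 has a weight.

**Example 2 (special sequences).** With $p_1$ odd and large, $\varphi_1=\frac1{m_{2p_1}}(e_1^*+e_2^*)$ may start a special sequence. The next functional must have weight $m_{2p_2}$ with $p_2=\sigma(\varphi_1)$, for example $\varphi_2=\frac1{m_{2p_2}}e_3^*$, provided $m_{2p_2}\ge n_{2j-1}^2$. If $p_2$ is too small, replace $\varphi_1$ by $\lambda\varphi_1$ with rational $\lambda\in(0,1)$: this gives infinitely many different functionals, hence, $\sigma$ being injective, infinitely many different values of $p_2$, so some are as large as we like. We use this trick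 twice below. Conversely, $p_2$ remembers $\varphi_1$ completely.

**Stability.** $K$ is closed under $\varphi\mapsto G\varphi$ ($G$ an interval) and $\varphi\mapsto\lambda\varphi$ ($\lambda\in Q_1$), and both preserve "having weight $m_i$". We check this by induction for each $K_s$. For $K_0$ it is clear ($0=0\cdot e_n^*$). In clause 2, $G\big(\frac\lambda{m}\sum\varphi_i\big)=\frac\lambda m\sum G\varphi_i$, and the nonzero $G\varphi_i$ are successive, in $K_s$, and no more numerous. In clause 3, $G'(G\varphi_i)=(G'\cap G)\varphi_i$ with the same special sequence. For multiplication by $\lambda$, use that $Q_1$ is closed under products.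

**Sup-norms.** Elements of $K$ have sup-norm $\le1$, and those of weight $m_i$ have sup-norm $\le1/m_i$, because the $\varphi_s$ in clauses 2 and 3 have disjoint supports.

**The space.** $W$ is the completion of $c_{00}(D)$ under $\|x\|=\sup\{|\varphi(x)|:\varphi\in K\}$. This is finite ($|\varphi(x)|\le\sum|x_n|$) and, as $e_n^*\in K$, it is a norm with $|x_n|\le\|x\|$. We have $\|xd\|=\|x\||d|$ and $\|e_n\|=1$. Since $\varphi(Gx)=(G\varphi)(x)$, also $\|Gx\|\le\|x\|$ for intervals $G$ (bimonotonicity). Hence the truncations of $w\in W$ converge to $w$, so $w=\sum e_nw_n$; thus $W$ is a space of sequences, with $|w_n|\le\|w\|$, and each $X_V$ is closed.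

If $x\in c_{00}(D)$ has support in an interval $I$, only functionals with $\mathrm{ran}\,\varphi\subset I$ matter, because $\varphi(x)=(I\varphi)(x)$. By stability under left multiplication by $Q_1$, dense in the unit ball, we may also rotate $\varphi(x)$ towards the positive axis. So
$$\|x\|=\sup\{\mathrm{Re}\,\varphi(x):\ \varphi\in K,\ \mathrm{ran}\,\varphi\subset I\},\tag{1}$$
and for every $\varepsilon>0$ there is $\varphi\in K$ with $\mathrm{ran}\,\varphi\subset I$ and $|\varphi(x)-\|x\||<\varepsilon$.

**Example 3 (a norm by hand).** For $1\le k\le n_2=2^{30}$, $\|e_1+\dots+e_k\|=\max(1,k/32)$. Functionals of clause 1 give at most $1$, and $e_1^*$ gives $1$. A functional of even weight has sup-norm $\le1/m_2=1/32$; one of odd weight is $\frac\lambda{m_{2j-1}}\sum G\varphi_i$ with each $\varphi_i$ of even weight, so its sup-norm is $\le1/64$. So these give at most $k/32$, and $\frac1{m_2}\sum_{i\le k}e_i^*\in K$ gives exactly that. The same count shows that $\frac12(e_1^*+e_2^*)\notin K$: it is not of clause 1 and has sup-norm $1/2$. So $K$ is not convex;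 this will matter in Section 7.

## 4. Rapidly increasing sequences and their averages

We need vectors on which functionals of different weights act almost independently. These are averages of sequences of the following kind.

**Definition (RIS).** A sequence $(y_r)$ of successive finitely supported vectors is a *$C$-RIS* ($C\ge1$) if $\|y_r\|\le C$ for all $r$ and, for all $i$, all $\varphi\in K$ of weight $m_i$ and all finite sets $A$ of indices,
$$\sum_{r\in A}|\varphi(y_r)|\le C\Big(2+\frac{|A|}{m_i}\Big).\tag{2}$$

Subsequences of a $C$-RIS are $C$-RIS.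

**Example 4.** If $u\in D$, $0<|u|\le C$, $C\ge1$, and $k_1<k_2<\cdots$, then $(e_{k_r}u)_r$ is a $C$-RIS: a functional of weight $m_i$ has sup-norm $\le1/m_i$, so the sum in (2) is at most $C|A|/m_i$.

The next lemma opens a functional along its construction until all coefficients are below $m_j^{-2}$, stopping at pieces of large weight. The parameters $n_j$ were chosen so that few pieces result.

**Lemma 1.** Let $j\ge2$, $\varphi\in K$. Then $\varphi=\sum_{t=1}^Nc_tf_t$ with $N\le n_{j-1}^{2l_j}=n_j/m_j^2$, $0<c_t\le1$, $f_t\in K$ successive, each term of one of the types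

* (A) $c_t\le m_j^{-2}$;
* (B) $f_t$ has weight $m_i$ for some $i\ge j$;
* (L) $f_t=\lambda e_k^*$.

If $\varphi$ has weight $m_i$ with $i<j$, we may also have all $c_t\le1/m_i$.

*Proof.* If $\varphi=0$, take $N=0$. Otherwise start from $\varphi=1\cdot\varphi$. A term $cf$ of none of the three types has a weight $m_i$ with $i<j$, so $f=\frac\lambda{m_i}\sum_{s\le b}g_s$ with $b\le n_i\le n_{j-1}$ and $g_s\in K$ with disjoint increasing ranges (in clause 3, $g_s=G\varphi_s$). Replace $cf$ by $\sum_s\frac c{m_i}(\lambda g_s)$, dropping zero terms. The new functionals are in $K$, lie inside $\mathrm{ran}f$, and are successive. Each replacement multiplies coefficients by $1/m_i\le1/2$, so after $2l_j$ successive replacements a term has coefficient $\le2^{-2l_j}=m_j^{-2}$ and is of type (A). The tree of replacements therefore has depth $\le2l_j$ and branching $\le n_{j-1}$, so at most $n_{j-1}^{2l_j}$ terms remain. For the last assertion, make the first replacement with the given weight $m_i$, whatever the type of $1\cdot\varphi$; all later coefficients are $\le1/m_i$,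 and the depth count is unchanged. $\square$

**Lemma 2.** Let $j\ge2$, $n=n_j$, $m=m_j$, let $(y_r)_{r\le n}$ be a $C$-RIS, $\epsilon_r\in\{\pm1\}$, $x=\sum\epsilon_ry_r$, $\varphi\in K$.

* (a) $|\varphi(x)|\le5Cn/m$.
* (b) If $\varphi$ has weight $m_i$, $i<j$, then $|\varphi(x)|\le5Cn/(m_im)$.
* (c) If $\varphi$ has weight $m_i$, $i>j$, then $|\varphi(x)|\le3Cn/m^2$.
* (d) If $B\ge0$ and $|f(\sum_{r\in A}\epsilon_ry_r)|\le B(1+|A|/m^2)$ for all $f\in K$ of weight $m_j$ and all intervals $A\subset\{1,\dots,n\}$, then $|\varphi(x)|\le(4C+2B)n/m^2$.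

Part (d) says that the only obstacle to the strong bound $n/m^2$ is functionals of weight exactly $m_j$.

*Proof.* (c) By (2), $|\varphi(x)|\le C(2+n/m_i)\le3Cn/m^2$, since $n\ge m^2$ and $m_i\ge m_{j+1}\ge m^2$.

For (a), (b), (d), write $\varphi=\sum_{t\le N}c_tf_t$ by Lemma 1.

**Step 1: discard the $y_r$ that straddle two pieces.** If $\mathrm{ran}\,y_r$ meets the ranges of at least two $f_t$'s, let $t$ be the first one; then $\mathrm{ran}\,y_r$ is an interval reaching from $\mathrm{ran}f_t$ beyond it, so it contains $\max\mathrm{ran}f_t$, and $t<N$. The $\mathrm{ran}\,y_r$ are disjoint, so there are at most $N$ such $r$. Since $|\varphi(y_r)|\le C$, together they contribute at most $CN$.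

**Step 2: localize the rest.** Let $A_t$ be the set of remaining $r$ for which $\mathrm{ran}\,y_r$ meets $\mathrm{ran}f_t$. The $A_t$ are disjoint. They are intervals of indices: if $r<r'<r''$ with $r,r''\in A_t$, then $\mathrm{ran}\,y_{r'}$ lies between two points of $\mathrm{ran}f_t$, so $\mathrm{ran}\,y_{r'}\subset\mathrm{ran}f_t$, and $y_{r'}$ meets only $f_t$. The remaining contribution is $\sum_tc_tf_t\big(\sum_{r\in A_t}\epsilon_ry_r\big)$.

**Step 3: bound each piece.** The modulus of the term with index $t$ is at most

* type (A): $C|A_t|/m^2$;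
* type (L): $C$, as at most one $r\in A_t$ gives a nonzero value;
* type (B) with $i>j$: $C(2+|A_t|/m^2)$, by (2) and $m_i\ge m^2$;
* type (B) with $i=j$: in cases (a), (b), $2C+c_tC|A_t|/m$, by (2); in case (d), $B(1+|A_t|/m^2)$, by hypothesis.

**Step 4: add up.** We have $N\le n/m^2$ and $\sum|A_t|\le n$. In cases (a), (b),
$$|\varphi(x)|\le CN+2CN+\frac{Cn}{m^2}+C(\max c_t)\frac nm\le\frac{4Cn}{m^2}+C(\max c_t)\frac nm .$$
With $c_t\le1$ this gives (a). With $c_t\le1/m_i$ and $m_i\le m$ it gives (b). In case (d) the total is at most $CN+(2C+B)N+(C+B)n/m^2\le(4C+2B)n/m^2$. $\square$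

**Definition (exact vector).** A finitely supported $x\ne0$ is *$(C,p)$-exact* if $\|x\|\le C$, $|\varphi(x)|\le C/m_i$ for $\varphi\in K$ of weight $m_i$ with $i<2p$, and $|\varphi(x)|\le C/m_{2p}$ for $\varphi\in K$ of weight $m_i$ with $i>2p$.

So only functionals of weight $m_{2p}$ can act substantially better on $x$ than these bounds. By Lemma 2(a)–(c) with $j=2p$, *if $(y_r)_{r\le n_{2p}}$ is a $C$-RIS, then $\frac{m_{2p}}{n_{2p}}\sum y_r$ is $(5C,p)$-exact.* For example, $\frac{m_{2p}}{n_{2p}}\sum_{r\le n_{2p}}e_r$ is $(5,p)$-exact, by Example 4.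

**Corollary 3.** Every infinite $C$-RIS is weakly null.

*Proof.* Otherwise there are a real functional $h$, a constant $c>0$ and a sign $\theta$ with $\theta h(y_r)\ge c$ for infinitely many $r$. Averaging $n_{2p}$ of these $y_r$ gives, by Lemma 2(a), a vector of norm $\le5C/m_{2p}$ on which $\theta h\ge c$. So $c\le5C\|h\|/m_{2p}$ for every $p$, which is false. $\square$

## 5. Vectors matched with a special sequence

Lemma 2(d) applied with index $2j-1$ asks us to control only functionals of weight $m_{2j-1}$, and these are built from special sequences. If the vectors $x_k$ are matched with one special sequence $(\varphi_k)$, any other special sequence agrees with it up to some point, and after that point the coding forces all its weights to differ from those that the $x_k$ feel. Cancellation then comes either from alternating signs or from $\varphi_k(x_k)\approx0$.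

**Lemma 4.** Let $j\ge2$, $n=n_{2j-1}$, $m=m_{2j-1}$, $C\ge1$. Let $(\varphi_k)_{k\le n}$ be $(2j-1)$-special with indices $p_1<p_2<\dots<p_n$. Let $x_k$ be $(C,p_k)$-exact, and let $J_1<\dots<J_n$ be intervals with $\mathrm{ran}\,\varphi_k,\mathrm{ran}\,x_k\subset J_k$. Assume one of

* (i) $|\varphi_k(x_k)-1|\le2^{-k}$ for all $k$, and $\epsilon_k=(-1)^k$;
* (ii) $|\varphi_k(x_k)|\le2^{-k}$ for all $k$, and $\epsilon_k=1$.

Then $\|\sum_{k\le n}\epsilon_kx_k\|\le20Cn/m^2$.

*Proof.*

**Step 1: $(x_k)$ is a $C$-RIS**, so that Lemma 2(d) applies. Let $\varphi$ have weight $m_i$. The $k\in A$ with $2p_k>i$ contribute at most $C|A|/m_i$ to $\sum_A|\varphi(x_k)|$; those with $2p_k<i$ at most $\sum_kC/m_{2p_k}\le C$, as the $p_k$ are distinct; at most one $k$ has $2p_k=i$, and it contributes at most $C$.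

**Step 2: reduction.** By Lemma 2(d) with $B=8C$ it suffices to show $|f(\sum_{k\in A}\epsilon_kx_k)|\le8C$ for every $f\in K$ of weight $m$ and every interval $A\subset\{1,\dots,n\}$. Write $f=\frac\lambda m\sum_{i\le b}G\varphi_i'$ with $b\le n$, $G$ an interval and $(\varphi_i')_{i\le b}$ special with indices $p_i'$. Let $l\ge0$ be maximal with $\varphi_i'=\varphi_i$ for all $i\le l$. We bound separately the terms $i\le l$, $i=l+1$ and $i>l+1$ of the sum, without the factor $\lambda/m$.

**Step 3: the common part, $i\le l$.** Since $\mathrm{ran}\,\varphi_i\subset J_i$ and $\mathrm{ran}\,x_k\subset J_k$, only $k=i$ counts, and we have $\sum_{i\le l,\,i\in A}\epsilon_i(G\varphi_i)(x_i)$. If $J_i$ meets $G$ without being contained in it, $J_i$ contains an endpoint of $G$; so this happens for at most two $i$, each contributing at most $\|x_i\|\le C$. If $J_i\cap G=\emptyset$ the term is $0$. The $i\in A$, $i\le l$, with $J_i\subset G$ form an interval of integers, and for them $(G\varphi_i)(x_i)=\varphi_i(x_i)$. Over this interval $|\sum\epsilon_i\varphi_i(x_i)|\le1+\sum2^{-i}\le2$: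 in case (i) because consecutive signs cancel, in case (ii) because the values are small. Total: at most $2C+2$.

**Step 4: the branching term, $i=l+1$.** $G\varphi'_{l+1}$ has weight $m_{2p'_{l+1}}\ge n^2$. By Step 1, $\sum_{k\in A}|G\varphi'_{l+1}(x_k)|\le C(2+n/n^2)\le3C$.

**Step 5: after the branching, $i>l+1$.** Here $i\ge2$, so $p_i'=\sigma(\varphi_1',\dots,\varphi_{i-1}')$ is even and $p_i'\ne p_1$, which is odd. If $p_i'=p_k=\sigma(\varphi_1,\dots,\varphi_{k-1})$ with $k\ge2$, injectivity of $\sigma$ gives $k=i$ and $\varphi_s'=\varphi_s$ for $s\le i-1$, contradicting $i-1>l$. So $p_i'\ne p_k$ for *all* $k$, and exactness gives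
$$|G\varphi_i'(x_k)|\le C\max\Big(\frac1{m_{2p_i'}},\frac1{m_{2p_k}}\Big)\le\frac C{n^2}.$$
The sum over $i\le n$ and $k\in A$ is at most $C$.

Altogether $|f(\sum_A\epsilon_kx_k)|\le\frac1m(2C+2+3C+C)\le8C$, as $C\ge1$. $\square$

## 6. RIS in every block subspace, and indecomposability of $W$

To use Lemma 4 inside arbitrary subspaces we must find RIS there. A *block subspace* is the (non-closed) real span $U'$ of an infinite sequence of successive vectors $(u_s')$ of $c_{00}(D)$. A vector is *beyond* $N_0$ if $\min\mathrm{ran}>N_0$.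

**Lemma 5.** Given a block subspace $U'$, $k\ge2$ and $N_0$, there are successive $y_1<\dots<y_k$ in $U'$ beyond $N_0$ with $\|y_i\|\le2$ and $\|y\|=1$, where $y=\frac1k\sum y_i$. If $k=n_q$, then $|\varphi(y)|\le4/m_i$ for every $\varphi\in K$ of weight $m_i$, $i\le q$.

*Proof.*

**Step 1: existence, by iterating the failure.** Choose $j$ with $n_{2j-1}\ge k$ and let $s=2l_{2j}$, so $k^s\le n_{2j-1}^{2l_{2j}}\le n_{2j}$. Suppose the first claim fails. For successive $y_1<\dots<y_k$ in $U'$ beyond $N_0$ put $\rho=\|\frac1k\sum y_i\|>0$. The vectors $y_i/\rho$ lie in $U'$ and their average has norm $1$, so $\max\|y_i\|/\rho>2$, that is,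
$$\Big\|\sum_{i\le k}y_i\Big\|\le\frac k2\max_i\|y_i\|.\tag{3}$$
Take normalized successive $z_1<\dots<z_{k^s}$ in $U'$ beyond $N_0$. Group them into consecutive groups of $k$; by (3) each group sum has norm $\le k/2$. The $k^{s-1}$ group sums are again successive vectors in $U'$ beyond $N_0$, so (3) applies to consecutive groups of $k$ of these, and so on. After $s$ steps,
$$\Big\|\sum z_i\Big\|\le\Big(\frac k2\Big)^s=\frac{k^s}{2^{2l_{2j}}}=\frac{k^s}{m_{2j}^2}.$$
On the other hand, by (1) there are $g_i\in K$ with $\mathrm{ran}\,g_i\subset\mathrm{ran}\,z_i$ and $\mathrm{Re}\,g_i(z_i)>1/2$. As $k^s\le n_{2j}$, $\frac1{m_{2j}}\sum g_i\in K$, so $\|\sum z_i\|\ge k^s/(2m_{2j})>k^s/m_{2j}^2$. This is a contradiction.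

**Step 2: the weight estimate.** Let $k=n_q$ and $\varphi=\frac\lambda{m_i}\sum_{r\le b}g_r$ with successive $g_r\in K$ (zero terms dropped), $b\le n_i\le k$. Consider the pairs $(r,i')$ with $\mathrm{ran}\,g_r\cap\mathrm{ran}\,y_{i'}\ne\emptyset$. If $(r,i')$ and $(t,i'')$ are two such pairs with $r<t$, then a common point of the first pair lies to the left of a common point of the second, so $i'\le i''$. So the pairs form a chain in the product order of $\{1,\dots,b\}\times\{1,\dots,k\}$, and there are at most $k+b-1\le2k$ of them. Each has $|g_r(y_{i'})|\le2$. Hence $|\varphi(y)|\le\frac1{m_i}\cdot\frac1k\cdot2k\cdot2=4/m_i$. $\square$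

**Lemma 6.** Every block subspace contains, beyond any point, an infinite $4$-RIS $(y_r)$ with $\|y_r\|=1$.

*Proof.* Choose inductively $q_1<q_2<\cdots$ and successive $y_r$, each being the vector $y$ of Lemma 5 with $k=n_{q_r}$, where $q_{r+1}>q_r$ is chosen after $y_r$ with $\sum_n|(y_r)_n|\le2^{-r}m_{q_{r+1}}$. Let $\varphi\in K$ have weight $m_i$. If $i\le q_r$, then $|\varphi(y_r)|\le4/m_i$ by Lemma 5. If $i\ge q_{r+1}$, then $|\varphi(y_r)|\le\frac1{m_i}\sum_n|(y_r)_n|\le2^{-r}$, by the sup-norm bound. At most one $r$ has $q_r<i<q_{r+1}$, and there $|\varphi(y_r)|\le1$. So $\sum_A|\varphi(y_r)|\le4|A|/m_i+2$. $\square$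

General subspaces contain no finitely supported vectors in general, so we need a transfer map.

**Lemma 7 (perturbation).** Let $Z\subset W$ be a real subspace and $\eta\in(0,1/2]$. There are a block subspace $U'$ and an operator $L:\overline{U'}\to Z$ with $\|Lw-w\|\le\eta\|w\|$ for all $w\in\overline{U'}$. If $(y_r)$ is a bounded infinite sequence of successive vectors in $U'$, then $\|Ly_r-y_r\|\to0$.

*Proof.* For each $N$ the conditions $u_1=\dots=u_N=0$ are finitely many real linear conditions, so some nonzero $u\in Z$ satisfies them. Choosing such vectors inductively and truncating, we get normalized $u_s\in Z$ and successive finitely supported $u_s'$ with $\|u_s-u_s'\|\le\eta2^{-s-1}$, hence $\|u_s'\|\ge1/2$. Let $U'$ be the real span of $(u_s')$. If $w=\sum a_su_s'$ is a finite sum, $a_s\in\mathbb R$, bimonotonicity gives $|a_s|\|u_s'\|\le\|w\|$, so $|a_s|\le2\|w\|$. Put $Lu_s'=u_s$. If $w$ involves only indices $s\ge s_0$, then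
$$\|Lw-w\|\le\sum_{s\ge s_0}|a_s|\eta2^{-s-1}\le\eta2^{1-s_0}\|w\|.$$
With $s_0=1$ this is $\|Lw-w\|\le\eta\|w\|$, so $L$ extends to $\overline{U'}$ with the same bound, and with values in the closed space $Z$. Finally, a vector $w\in U'$ beyond $\max\mathrm{ran}\,u'_{s_0-1}$ involves only $s\ge s_0$, because the $u_s'$ are nonzero with disjoint ranges. For a successive sequence, $\min\mathrm{ran}\,y_r\to\infty$, so we may let $s_0\to\infty$. $\square$

Note that $(1-\eta)\|w\|\le\|Lw\|$, so $L$ is an isomorphism onto its image.

**Proposition 8.** For all real subspaces $Z_1,Z_2$ of $W$ and $\varepsilon>0$ there are $u\in Z_1$, $v\in Z_2$ with $\|u-v\|<\varepsilon\|u+v\|$. Consequently $W$ and all its subspaces are H.I.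

*Proof.*

**Step 1: block subspaces.** Let $U',V'$ be block subspaces, $j\ge2$, $n=n_{2j-1}$, $m=m_{2j-1}$. We build exact vectors alternately in $U'$ and $V'$, matched with a special sequence. Choose $p_1$ odd with $m_{2p_1}\ge n^2$. Suppose $p_k$ is given, and $\varphi_i,x_i$ for $i<k$. By Lemma 6 take a normalized $4$-RIS $(y_r)_{r\le n_{2p_k}}$ beyond all previous ranges, in $U'$ if $k$ is odd and in $V'$ if $k$ is even. By Section 3 there are $h_r\in K$ with $\mathrm{ran}\,h_r\subset\mathrm{ran}\,y_r$ and $|h_r(y_r)-1|\le2^{-k-2}$. Put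
$$x_k=\frac{m_{2p_k}}{n_{2p_k}}\sum_ry_r,\qquad\varphi_k=\frac{\lambda_k}{m_{2p_k}}\sum_rh_r,\qquad\lambda_k\in\mathbb Q\cap(1-2^{-k-2},1).$$
Then $\varphi_k(x_k)=\frac{\lambda_k}{n_{2p_k}}\sum_rh_r(y_r)$, so $|\varphi_k(x_k)-1|\le2^{-k-2}+2^{-k-2}\le2^{-k}$. By clause 2, $\varphi_k\in K$ has weight $m_{2p_k}$; and $x_k$ is $(20,p_k)$-exact. Different $\lambda_k$ give different $\varphi_k$, hence different values $\sigma(\varphi_1,\dots,\varphi_k)$, so we can choose $\lambda_k$ with $p_{k+1}:=\sigma(\varphi_1,\dots,\varphi_k)>p_k$. Then $(\varphi_k)_{k\le n}$ is $(2j-1)$-special.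

**Step 2: compare sum and alternating sum.** By Lemma 4(i) with $J_k=\mathrm{ran}\,x_k$ and $C=20$, $\|\sum(-1)^kx_k\|\le400n/m^2$. Since $\frac1m\sum\varphi_k\in K$ by clause 3, $\|\sum x_k\|\ge(n-1)/m\ge n/(2m)$. So $u'=\sum_{k\text{ odd}}x_k\in U'$ and $v'=\sum_{k\text{ even}}x_k\in V'$ satisfy $\|u'-v'\|\le\frac{800}{m_{2j-1}}\|u'+v'\|$ with $u'+v'\ne0$, and $m_{2j-1}\to\infty$.

**Step 3: general subspaces.** Apply Lemma 7 with the same $\eta<1/2$ to $Z_1$ and $Z_2$; let $U',V'$ be the block subspaces obtained and take $u',v'$ as above with $\|u'-v'\|\le\delta\|u'+v'\|$, $\delta\le1$. Then $2\|u'\|\le\|u'+v'\|+\|u'-v'\|\le2\|u'+v'\|$, and similarly for $v'$, so $\|u'\|+\|v'\|\le2\|u'+v'\|$. The images $u\in Z_1$, $v\in Z_2$ satisfy $\|u-v\|\le(\delta+2\eta)\|u'+v'\|$ and $\|u+v\|\ge(1-2\eta)\|u'+v'\|$. Take $\delta,\eta$ small.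

**Step 4: conclusion.** The criterion of Section 1 shows that $W$, and every subspace of it, is H.I. $\square$

## 7. On a RIS every operator is almost a right multiplication

We turn to (W2) and (W3). Let $T$ be an operator and $(y_r)$ a RIS such that $Ty_r$ stays at distance $\ge\delta$ from the right multiples $y_rD$. We want a contradiction with boundedness: a vector $x=\sum x_k$, made of averages of the $y_r$, with $\|x\|\lesssim n/m^2$ by Lemma 4(ii), while $\|Tx\|\gtrsim n/m$ because $\frac1m\sum\varphi_k\in K$. For this we need $\varphi_k(x_k)\approx0$ and $\varphi_k(Tx_k)\gtrsim\delta$, that is, we want functionals $\kappa_r\in K$ near $y_r$ with $\kappa_r(y_r)\approx0$ and $\kappa_r(Ty_r)\approx\delta$.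

**Where the direct attempt stops.** Since $Ty_r$ is at distance $\ge\delta$ from $y_rD$, the Hahn–Banach theorem does give such values, but only as a *convex combination* of pairs $(\kappa(y_r),\kappa(Ty_r))$ with $\kappa\in K$. The special sequences must consist of elements of $K$, and $K$ is not convex (Example 3). The way past this is not to use the convex combination on a single $y_r$, but to distribute it. The vector $x_k$ averages a huge number of $y_r$'s; we use the first functional of the combination on a proportion $c_1$ of them, the second on a proportion $c_2$, and so on. The average of the resulting pairs over $r$ is then the convex combination, and the functional $\frac1{m_{2p_k}}\sum_r\kappa_r$ is in $K$. For this the combination must be nearly the same for all $r$, which compactness provides because $D$ is finite-dimensional.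

**Proposition 9.** Let $Z\subset W$ be a real subspace, $T\in\mathcal L(Z,W)$, and $(y_r)\subset Z$ an infinite $C$-RIS. Then $\mathrm{dist}(Ty_r,y_rD)\to0$.

*Proof.* Suppose not. After passing to a subsequence, $\mathrm{dist}(Ty_r,y_rD)>2\delta>0$ for all $r$. Put $z_r=Ty_r$. By Corollary 3 and continuity of $T$, $(z_r)$ is weakly null, so its coordinates tend to $0$.

**Step 1: gliding hump**, to make the $z_r$ disjointly supported. Let $\eta_k=\delta2^{-k-1}$. Given intervals $I_1<\dots<I_{k-1}$ with $N=\max I_{k-1}$ ($N=0$ if $k=1$), choose $r=r_k>r_{k-1}$ with $\min\mathrm{ran}\,y_r>N$ and $\|[1,N]z_r\|\le\eta_k/2$. Then choose $M'\ge\max\mathrm{ran}\,y_r$ with $\|z_r-[1,M']z_r\|\le\eta_k/2$, and put $I_k=[N+1,M']$. After relabelling the subsequence we have finite intervals $I_1<I_2<\cdots$ with $\mathrm{ran}\,y_r\subset I_r$ and $\|z_r-z_r'\|\le\eta_r$, where $z_r'=I_rz_r$. Then $\mathrm{dist}(z_r',y_rD)\ge2\delta-\eta_r\ge\delta$, and $\sum\eta_r\le\delta$.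

**Step 2: the wanted values lie in a convex hull.** Let
$$V_r=\{(\kappa(y_r),\kappa(z_r')):\ \kappa\in K,\ \mathrm{ran}\,\kappa\subset I_r\}\subset D^2 .$$
We claim that $(0,\delta)$ lies in the closed convex hull of $V_r$. If not, separate it: as real functionals on $D$ are $s\mapsto\mathrm{Re}(s\alpha)$, there are $\alpha,\beta\in D$ and $c\in\mathbb R$ with
$$\mathrm{Re}\big(\kappa(y_r)\alpha+\kappa(z_r')\beta\big)\le c<\mathrm{Re}(\delta\beta)\le\delta|\beta|$$
for all $\kappa\in K$ with $\mathrm{ran}\,\kappa\subset I_r$. Now $\kappa(y_r)\alpha+\kappa(z_r')\beta=\kappa(v)$ with $v=y_r\alpha+z_r'\beta$, which is supported in $I_r$. By (1) the supremum of the left side over $\kappa$ is $\|v\|$. So $\|v\|<\delta|\beta|$; hence $\beta\ne0$ and $\|y_r\alpha\beta^{-1}+z_r'\|<\delta$, contradicting $\mathrm{dist}(z_r',y_rD)\ge\delta$.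

**Step 3: one convex combination for all $r$.** Some point of the convex hull of $V_r$ is within $1/r$ of $(0,\delta)$. The real dimension of $D^2$ is at most $8$, so by Carathéodory's theorem this point is a convex combination of nine points of $V_r$ (repetitions allowed): there are $\kappa_r^q\in K$ with $\mathrm{ran}\,\kappa_r^q\subset I_r$ and $c_r^q\ge0$, $1\le q\le9$, $\sum_qc_r^q=1$, with
$$\Big|\sum_{q\le9}c_r^q\,\big(\kappa_r^q(y_r),\kappa_r^q(z_r')\big)-(0,\delta)\Big|\le\frac1r .$$
All pairs have norm at most $M=C+\|T\|C$ in $D^2$, since $\|y_r\|\le C$ and $\|z_r'\|\le\|z_r\|\le\|T\|C$. By compactness we may pass to an infinite set of indices $r$ along which $c_r^q\to c_q$ and $(\kappa_r^q(y_r),\kappa_r^q(z_r'))\to v_q$ for each $q$. Then $c_q\ge0$, $\sum c_q=1$, $|v_q|\le M$ and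
$$\sum_{q\le9}c_qv_q=(0,\delta),\qquad\tau_r:=\max_q\big|(\kappa_r^q(y_r),\kappa_r^q(z_r'))-v_q\big|\to0 .$$
From now on only these $r$ are used.

**Step 4: a special sequence that distributes the combination.** Fix $j\ge2$, $n=n_{2j-1}$, $m=m_{2j-1}$, and put $\varepsilon_k=2^{-k}\min(1,\delta/4)$. Choose $p_1$ odd with $m_{2p_1}\ge n^2$ and $16M/n_{2p_1}\le\varepsilon_1/2$. Now let $p_k$ be given with $16M/n_{2p_k}\le\varepsilon_k/2$, and write $\nu=n_{2p_k}$. Take a set $B_k$ of $\nu$ indices, beyond $B_{k-1}$, with $\tau_r\le\varepsilon_k/2$ on $B_k$. Partition $B_k$ into $B_k^1,\dots,B_k^9$ with $|B_k^q|=\lfloor c_q\nu\rfloor$ for $q\le8$, the remaining indices forming $B_k^9$. For $q\le8$ the proportion $|B_k^q|/\nu$ differs from $c_q$ by at most $1/\nu$, and for $q=9$ by at most $8/\nu$; so $\sum_q\big||B_k^q|/\nu-c_q\big|\le16/\nu$. Put $\kappa_r=\kappa_r^q$ for $r\in B_k^q$ and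
$$x_k=\frac{m_{2p_k}}{\nu}\sum_{r\in B_k}y_r,\quad x_k^\#=\frac{m_{2p_k}}{\nu}\sum_{r\in B_k}z_r',\quad\varphi_k=\frac{\lambda_k}{m_{2p_k}}\sum_{r\in B_k}\kappa_r,\quad\lambda_k\in\mathbb Q\cap(\tfrac12,1)$$
(zero $\kappa_r$ omitted in $\varphi_k$). By clause 2, $\varphi_k\in K$ has weight $m_{2p_k}$. Since $\kappa_r,y_r,z_r'$ are supported in $I_r$, cross terms vanish and
$$\varphi_k(x_k)=\frac{\lambda_k}\nu\sum_{r\in B_k}\kappa_r(y_r),\qquad\varphi_k(x_k^\#)=\frac{\lambda_k}\nu\sum_{r\in B_k}\kappa_r(z_r').$$
The average of the pairs $(\kappa_r(y_r),\kappa_r(z_r'))$ over $B_k$ differs from $\sum_q\frac{|B_k^q|}\nu v_q$ by at most $\varepsilon_k/2$, and the latter differs from $\sum c_qv_q=(0,\delta)$ by at most $16M/\nu\le\varepsilon_k/2$. Hence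
$$|\varphi_k(x_k)|\le\varepsilon_k\le2^{-k},\qquad\mathrm{Re}\,\varphi_k(x_k^\#)\ge\lambda_k(\delta-\varepsilon_k)\ge\frac\delta4 .\tag{4}$$
In particular $\varphi_k\ne0$, so different $\lambda_k$ give different values $\sigma(\varphi_1,\dots,\varphi_k)$. The value $\varphi_k$ enters only through $\lambda_k$ in what is left to choose, so we can pick $\lambda_k$ such that $p_{k+1}:=\sigma(\varphi_1,\dots,\varphi_k)>p_k$ is large enough that $16M/n_{2p_{k+1}}\le\varepsilon_{k+1}/2$, and continue. Then $(\varphi_k)_{k\le n}$ is $(2j-1)$-special.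

**Step 5: $x=\sum_{k\le n}x_k$ is small.** Each $x_k$ is $(5C,p_k)$-exact. Let $J_k$ be the interval hull of $\bigcup_{r\in B_k}I_r$; then $J_1<\dots<J_n$ and $\mathrm{ran}\,\varphi_k,\mathrm{ran}\,x_k\subset J_k$. By (4), Lemma 4(ii) applies with constant $5C$: $\|x\|\le100Cn/m^2$. Also $x\in Z$.

**Step 6: $Tx$ is large.** By clause 3, $\psi=\frac1m\sum_k\varphi_k\in K$. By disjointness of supports, $\psi(x_k^\#)=\frac1m\varphi_k(x_k^\#)$. As $m_{2p}/n_{2p}\le1$, $\|Tx-\sum_kx_k^\#\|\le\sum_r\eta_r\le\delta$. So
$$\|Tx\|\ge\mathrm{Re}\,\psi(Tx)\ge\frac1m\sum_{k\le n}\mathrm{Re}\,\varphi_k(x_k^\#)-\delta\ge\frac{n\delta}{4m}-\delta\ge\frac{n\delta}{8m},$$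
where the last step uses $n\ge m^2$ and $m\ge32$. Together with Step 5, $\frac{n\delta}{8m}\le\|T\|\frac{100Cn}{m^2}$, that is, $m_{2j-1}\le800C\|T\|/\delta$. The constants $C$, $\delta$, $T$ do not depend on $j$, and $j\ge2$ was arbitrary, so this is false. $\square$

The next corollary is (W3), the property that failed for $\ell_1\to\ell_2$.

**Corollary 10.** Let $Z\subset W$ be a real subspace, $S\in\mathcal S(Z,W)$, and $(y_r)\subset Z$ an infinite $C$-RIS with $a:=\inf\|y_r\|>0$. Then $Sy_r\to0$.

*Proof.* If not, along a subsequence $\|Sy_r\|\ge c>0$. By Proposition 9 there are $d_r\in D$ with $\|Sy_r-y_rd_r\|\to0$. They are bounded, because $a|d_r|\le\|y_rd_r\|\le\|S\|C+o(1)$. Passing to a subsequence, $d_r\to d$, and $\|Sy_r-y_rd\|\to0$ as $\|y_r\|\le C$; since $\|Sy_r\|\ge c$, $d\ne0$. Passing to a further subsequence, $\sum_r\|Sy_r-y_rd\|\le\frac{|d|}2a$. For a finite sum $w=\sum a_ry_r$ with $a_r\in\mathbb R$, bimonotonicity gives $|a_r|a\le\|w\|$, so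
$$\|Sw-wd\|\le\sum_r|a_r|\,\|Sy_r-y_rd\|\le\frac{\|w\|}a\cdot\frac{|d|a}2=\frac{|d|}2\|w\|.$$
Hence $\|Sw\|\ge|d|\|w\|-\frac{|d|}2\|w\|=\frac{|d|}2\|w\|$ on the closed real span of $(y_r)$, which is infinite-dimensional and contained in $Z$. This contradicts strict singularity of $S$. $\square$

## 8. Computation of $\mathcal L(X_U,X_V)/\mathcal S(X_U,X_V)$ and proof of Theorems A and B

**Proof of Theorem B(1).** This is Proposition 8.

**Proof of Theorem B(2).**

**Step 1: uniqueness of $d$.** If $R_d|_Z+s=R_{d'}|_Z+s'$, then $R_{d-d'}|_Z$ is strictly singular. But it multiplies norms by $|d-d'|$, so $d=d'$.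

**Step 2: find $d$.** Take $L:\overline{U'}\to Z$ from Lemma 7 with $\eta=1/4$, and a normalized $4$-RIS $(y_r)$ in $U'$ (Lemma 6). Apply Proposition 9 to $TL:\overline{U'}\to W$: there are $d_r\in D$ with $\|TLy_r-y_rd_r\|\to0$, bounded since $\|y_r\|=1$. After passing to a subsequence, $d_r\to d$ and $\|TLy_r-y_rd\|\to0$. By Lemma 7, $\|Ly_r-y_r\|\to0$. So $Q:=T-R_d|_Z$ satisfies
$$QLy_r=(TLy_r-y_rd)-(Ly_r-y_r)d\to0 .$$

**Step 3: $Q$ is small on some subspaces of $Z$.** Pass to a subsequence with $\|QLy_r\|\le2^{-r}$. For a finite sum $v=L\sum_{r\ge r_0}a_ry_r$ we have $|a_r|\le\|\sum a_ry_r\|\le\frac43\|v\|$, by bimonotonicity and $\|Lw\|\ge\frac34\|w\|$. So $\|Qv\|\le\frac43\,2^{1-r_0}\|v\|$. The image under $L$ of the closed span of $(y_r)_{r\ge r_0}$ is closed, as $L$ is an isomorphism onto its image, and the estimate passes to it by density. Thus for each $\varepsilon>0$ there is a subspace $U_\varepsilon\subset Z$ with $\|Q|_{U_\varepsilon}\|\le\varepsilon$.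

**Step 4: so $Q$ is strictly singular.** Here indecomposability transports smallness from $U_\varepsilon$ to every subspace. Suppose $\|Qv\|\ge c\|v\|$ on a subspace $Z_1\subset Z$, with $c>0$. For $\varepsilon\le1/3$ take $u\in U_\varepsilon$, $v\in Z_1$ with $\|u-v\|<\varepsilon\|u+v\|$ (Proposition 8). Then $\|u\|\le\|v\|+\varepsilon(\|u\|+\|v\|)$ gives $\|u\|\le2\|v\|$; and $v\ne0$, since otherwise $u=0$ too and the strict inequality fails. Hence
$$c\|v\|\le\|Qv\|\le\|Qu\|+\|Q\|\,\varepsilon(\|u\|+\|v\|)\le\varepsilon(2+3\|Q\|)\|v\|,$$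
which is impossible for small $\varepsilon$. So $T=R_d|_Z+Q$ with $Q\in\mathcal S(Z,W)$.

**Step 5: the embedding.** Let $Y\subset X_V$. An operator $Y\to X_V$ is strictly singular if and only if it is so as an operator into $W$. By uniqueness, and since strictly singular operators form a linear space, $T\mapsto d$ is linear on $\mathcal L(Y,X_V)$; its kernel is $\mathcal S(Y,X_V)$. So the quotient embeds linearly into $D$. $\square$

**Proof of Theorem B(3).** We determine which $d$ occur for $Y=X_U$.

**Step 1: $Ud\subset V$ suffices.** If $Ud\subset V$, then $R_d$ maps $X_U$ into $X_V$: even coordinates go from $U$ to $Ud\subset V$, and odd coordinates are unrestricted.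

**Step 2: $Ud\subset V$ is necessary.** Let $T\in\mathcal L(X_U,X_V)$, $T=R_d|_{X_U}+s$ with $s\in\mathcal S(X_U,W)$, and let $0\ne u\in U$. By Example 4 the sequence $(e_{2r}u)_r$ is a RIS, it lies in $X_U$, and $\|e_{2r}u\|=|u|$. So $s(e_{2r}u)\to0$ by Corollary 10. The $2r$-th coordinate of $T(e_{2r}u)$ belongs to $V$ and, as $|w_n|\le\|w\|$, equals $ud+o(1)$. As $V$ is closed in $D$, $ud\in V$. Hence $Ud\subset V$.

**Step 3: conclusion.** $T\mapsto d$ is linear with kernel $\mathcal S(X_U,X_V)$, and its range is $\{d:Ud\subset V\}$; this is the isomorphism. If $U=0$ the condition is empty and the range is $D$. For $U=V$, the strictly singular operators form an ideal and $R_dR_{d'}w=(wd')d=R_{d'd}w$, so products are reversed. $\square$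

**Proof of Theorem A.** Let $D=\mathbb C$, $V=\mathbb R$. By B(1), $X=X_{\mathbb R}$ is H.I. By B(2), (3) with $U=V=\mathbb R$, every $T\in\mathcal L(X)$ is $R_d+S$ with $S$ strictly singular and $\mathbb Rd\subset\mathbb R$, i.e. $d=\lambda\in\mathbb R$; then $S=T-\lambda Id_X$ maps $X$ into $X$, and $T=\lambda Id_X+S$ with $S\in\mathcal S(X)$. This is property (1) of the problem.

Let $Y=X_{\{0\}}=\{w\in W:w_{2n}=0\ \forall n\}\subset X$. It is closed, contains $e_1,e_3,\dots$, and is a complex subspace of $W$, so $J:y\mapsto iy$ maps $Y$ into $Y\subset X$. For $\lambda\in\mathbb R$ and $y\in Y$,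
$$\|(J-\lambda i_{Y,X})y\|=|i-\lambda|\,\|y\|=\sqrt{1+\lambda^2}\,\|y\|.$$
So $J-\lambda i_{Y,X}$ is an isomorphism onto its image and is not strictly singular. This is property (2). $\blacksquare$

For this $X$, $\mathcal L(X)/\mathcal S(X)\cong\mathbb R$, while the spaces $\mathcal L(Y,X)/\mathcal S(Y,X)$ all embed into $\mathbb C$ and the value $\mathbb C$ is attained. Taking instead $D=\mathbb H$ and $V=\mathbb R$, Theorem B(3) gives $\mathcal L(X_{\mathbb R})/\mathcal S(X_{\mathbb R})\cong\mathbb R$ and $\mathcal L(X_{\{0\}},X_{\mathbb R})/\mathcal S(X_{\{0\}},X_{\mathbb R})\cong\mathbb H$.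

**Example 5 (all dimensions from $1$ to $4$).** Let $D=\mathbb H$ and $V=\mathrm{span}(1,i,j)$. By Theorem B(3) we must find $\{d:Ud\subset V\}$. If $1\in U$, then $d\in V$, say $d=a+bi+cj$, and
$$id=-b+ai+ck,\qquad jd=-c+aj-bk .$$
So for $U=\mathbb R$ every $d\in V$ is allowed (dimension $3$); for $U=\mathrm{span}(1,i)$ we need $c=0$ (dimension $2$); for $U=V$ we need $b=c=0$ (dimension $1$); and for $U=0$ all of $\mathbb H$ is allowed (dimension $4$). Thus $\mathcal L(X_V)/\mathcal S(X_V)\cong\mathbb R$, and $\dim\mathcal L(Y,X_V)/\mathcal S(Y,X_V)$ takes the values $1,2,3,4$ for $Y=X_U$ with $U=V,\ \mathrm{span}(1,i),\ \mathbb R,\ 0$ respectively.
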